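\title{Ground states of a Choquard equation with lower critical exponent at resonance}

\begin{abstract}
We consider the Choquard equation $-\Delta u+Vu=(I_\alpha*|u|^{p})|u|^{p-2}u$ in $\mathbb{R}^N$, $N\ge 3$, with the lower critical exponent $p=\frac{N+\alpha}{N}$ and the potential $V(x)=1-\frac{\mu}{\nu^2+|x|^2}$. We prove that a ground state exists for every $\alpha\in(0,N)$, every $\nu\ne0$ and every $\mu>\frac{N^2(N-2)}{4(N+1)}$, whether or not $-\Delta+V$ has a kernel; this includes the resonant case with $N=3$ and $\alpha\in(0,\frac32)$. The test functions are extremals of the Hardy--Littlewood--Sobolev inequality spread at a scale $b\to\infty$. They lower the energy by an amount of order $b^{-2}$, and their interaction with the nonpositive directions of the quadratic form, kernel included, costs only $O(b^{-N})$. We also treat more general potentials, describe the ground state energy as a minimax level, and prove nonexistence for $\mu\le\frac{(N-2)^2}{4}$.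
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $N\ge3$ and $\alpha\in(0,N)$, and let
\[
I_\alpha(x)=\frac{A_\alpha}{|x|^{N-\alpha}},\qquad A_\alpha=\frac{\Gamma(\frac{N-\alpha}{2})}{\Gamma(\frac{\alpha}{2})\,\pi^{N/2}\,2^{\alpha}},
\]
be the Riesz potential. For $\mu\in\mathbb{R}$ and $\nu\in\mathbb{R}\setminus\{0\}$ put $V_{\mu,\nu}(x)=1-\frac{\mu}{\nu^2+|x|^2}$. We study the Choquard equation
\begin{equation}\label{eq:choquard}
-\Delta u+V_{\mu,\nu}u=(I_\alpha*|u|^{p})|u|^{p-2}u\quad\text{in }\mathbb{R}^N,\qquad u\in H^1(\mathbb{R}^N),\qquad p=\frac{N+\alpha}{N}\in(1,2),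
\end{equation}
with energy
\[
J_{\mu,\nu}(u)=\frac12\int\bigl(|\nabla u|^2+V_{\mu,\nu}u^2\bigr)-\frac1{2p}D(u),\qquad D(u)=\int(I_\alpha*|u|^p)|u|^p .
\]
All functions are real valued, integrals without a domain are over $\mathbb{R}^N$, $\|\cdot\|_q$ is the norm of $L^q(\mathbb{R}^N)$, and $H^1=H^1(\mathbb{R}^N)$ carries the inner product $(u,v)=\int\nabla u\cdot\nabla v+uv$ and the norm $\|u\|=(u,u)^{1/2}$. A \emph{solution} is a weak solution in $H^1$, and a \emph{ground state} is a nontrivial solution whose energy is least among all nontrivial solutions.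

The sign of the quadratic part of $J_{\mu,\nu}$ is governed by the eigenvalue problem
\begin{equation}\label{eq:eigen}
-\Delta u+u=\frac{\lambda}{\nu^2+|x|^2}\,u,\qquad u\in H^1 .
\end{equation}
Its spectrum $\Lambda$ is a sequence $\lambda_1<\lambda_2<\cdots\to\infty$, and $\lambda_1$ equals
\[
\mu^\nu=\inf_{u\in H^1\setminus\{0\}}\frac{\int|\nabla u|^2+u^2}{\int u^2/(\nu^2+|x|^2)},
\]
the best constant of the embedding of $H^1$ into $L^2(\mathbb{R}^N,(\nu^2+|x|^2)^{-1}dx)$; see Lemma~\ref{lem:spectrum}. The quadratic part is positive definite for $\mu<\mu^\nu$ and indefinite for $\mu>\mu^\nu$. The case $\mu\in\Lambda$, that is $\ker(-\Delta+V_{\mu,\nu})\neq\{0\}$, is called \emph{resonant}. Put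
\[
\mu_*=\frac{N^2(N-2)}{4(N+1)},\qquad\text{so that }\mu_*=\frac9{16}\text{ for }N=3 .
\]
The problem comes from the paper \cite{CVZ} of Cassani, Van Schaftingen and Zhang. The known result \cite[Theorem~2]{CVZ} is the following: if $N\ge4$, or if $N=3$, $\frac32<\alpha<3$ and $\ker(-\Delta+V_{\mu,\nu})=\{0\}$, then for $\mu>\max\{\mu^\nu,\mu_*\}$ equation \eqref{eq:choquard} has a ground state, which necessarily changes sign.

\medskip
\noindent\textbf{Question.} \emph{Let $N=3$. Does \eqref{eq:choquard} have a ground state for every $\nu\ne0$, every $\alpha\in(0,\frac32)$ and every $\mu\in\Lambda$ with $\mu>\max\{\mu^\nu,\frac9{16}\}$?}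

\subsection{Where the thresholds come from}
It costs nothing to allow a potential $1-W$ with
\begin{equation}\label{eq:W}
W\in L^\infty(\mathbb{R}^N),\qquad W(x)\to0\ \text{ as }|x|\to\infty .
\end{equation}
For such $W$ let
\[
Q(u,v)=\int\nabla u\cdot\nabla v+(1-W)uv,\qquad Q(u)=Q(u,u),\qquad J(u)=\tfrac12Q(u)-\tfrac1{2p}D(u).
\]
Equation \eqref{eq:choquard} is the case $W=\mu/(\nu^2+|x|^2)$.

The Hardy--Littlewood--Sobolev (HLS) inequality says that $f\mapsto I_\alpha*f$ is bounded from $L^{2N/(N+\alpha)}=L^{2/p}$ to the dual space $L^{2N/(N-\alpha)}$. It controls $\int(I_\alpha*|u|^q)|u|^q$ on $H^1$ when $2\le \frac{2Nq}{N+\alpha}\le\frac{2N}{N-2}$, and $q=p$ is the lower endpoint of this range: there the nonlocal term is controlled by the $L^2$ norm alone, and both are invariant under the dilations $u\mapsto b^{-N/2}u(\cdot/b)$. Thus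
\begin{equation}\label{eq:S}
S=\inf\{\|u\|_2^2:\ D(u)=1\}>0,\qquad\text{that is,}\qquad D(u)\le S^{-p}\|u\|_2^{2p}.
\end{equation}
By Lieb's theorem \cite{Lieb}, $f=(1+|x|^2)^{-(N+\alpha)/2}$ is an extremal of the HLS inequality, so $S$ is attained at $U(x)=A(1+|x|^2)^{-N/2}$ for a suitable $A>0$, and at each of the \emph{bubbles} $U_b=b^{-N/2}U(\cdot/b)$, $b>0$. They belong to $H^1$ and satisfy
\begin{equation}\label{eq:bubble}
D(U_b)=1,\qquad \|U_b\|_2^2=S,\qquad \|\nabla U_b\|_2^2=b^{-2}\|\nabla U\|_2^2,\qquad \|U_b\|_\infty=Ab^{-N/2}.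
\end{equation}

For $v\ne0$, maximizing $\frac{s^2}2Q(v)-\frac{s^{2p}}{2p}D(v)$ in $s$ gives
\begin{equation}\label{eq:ray}
\sup_{s\ge0}J(sv)=\Bigl(\frac12-\frac1{2p}\Bigr)\Bigl(\frac{Q(v)^+}{D(v)^{1/p}}\Bigr)^{p/(p-1)},
\end{equation}
so energies are compared through the quotient $Q/D^{1/p}$. In the simplest case $W=0$ this quotient is larger than $\|v\|_2^2/D(v)^{1/p}\ge S$, while it equals $S+b^{-2}\|\nabla U\|_2^2$ at $U_b$. Its infimum is $S$, it is not attained, and it is approached by bubbles that spread out as $b\to\infty$. The corresponding energy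
\begin{equation}\label{eq:cinfty}
c_\infty=\Bigl(\frac12-\frac1{2p}\Bigr)S^{p/(p-1)}
\end{equation}
is the first level at which $J$ loses compactness, for every $W$ (Section~\ref{sec:compact}). To find solutions we need a minimax level strictly below $c_\infty$.

For the potential of \eqref{eq:choquard}, a change of variables gives
\[
b^2\bigl(Q(U_b)-S\bigr)=\int|\nabla U|^2-\mu\int\frac{U^2}{\nu^2b^{-2}+|x|^2}\ \longrightarrow\ \int|\nabla U|^2-\mu\int\frac{U^2}{|x|^2}\qquad(b\to\infty),
\]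
and $\mu_*$ is exactly the ratio of the last two integrals (Lemma~\ref{lem:gain}). So for $\mu>\mu_*$ a spread bubble has quotient below $S$, by an amount of order $b^{-2}$. When $Q$ is positive definite, this suffices. Otherwise there is a finite-dimensional space $Y\neq\{0\}$ on which $Q\le0$, and the inequality $Q(v)<S\,D(v)^{1/p}$ is needed for all $v\in U_b+Y$. The interaction of $U_b$ with a fixed function is of order $b^{-N/2}$, which for $N=3$ is larger than the gain $b^{-2}$. In directions where $Q$ is negative definite, $Q$ itself absorbs the interaction; in kernel directions $Q$ gives nothing, and one might expect the bubbles to fail. They do not: the nonlocal term absorbs the interaction, at a cost $O(b^{-N})$ that does not depend on $\alpha$.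

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $N\ge3$, $\alpha\in(0,N)$, $\nu\ne0$ and $\mu>\mu_*$. Then \eqref{eq:choquard} has a ground state, whether or not $\ker(-\Delta+V_{\mu,\nu})=\{0\}$. If $\mu\ge\mu^\nu$, every nontrivial solution changes sign.
\end{theorem}

Taking $N=3$, $\alpha\in(0,\frac32)$ and $\mu\in\Lambda$ with $\mu>\max\{\mu^\nu,\frac9{16}\}$, we see that the answer to the Question is yes, and that the ground state changes sign. The existence part is a special case of the next theorem.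

\begin{theorem}\label{thm:general}
Let $N\ge3$ and $\alpha\in(0,N)$, let $W$ satisfy \eqref{eq:W}, and assume $\liminf_{|x|\to\infty}|x|^2W(x)>\mu_*$. Then the equation $-\Delta u+(1-W)u=(I_\alpha*|u|^p)|u|^{p-2}u$ has a ground state.
\end{theorem}

The last theorem is not needed for the Question; it describes \eqref{eq:choquard} for all $\mu$. Let $Y_k$ be the sum of the eigenspaces of \eqref{eq:eigen} for $\lambda_1,\dots,\lambda_k$, let $Y_0=\{0\}$ and $\lambda_0=-\infty$ (so that $[\lambda_0,\lambda_1)$ means $(-\infty,\lambda_1)$), and let $\mathbb{R}_+=[0,\infty)$. For $\mu\in[\lambda_k,\lambda_{k+1})$ put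
\[
c(\mu)=\inf_{u\in H^1\setminus Y_k}\ \sup_{Y_k+\mathbb{R}_+u}J_{\mu,\nu}.
\]

\begin{theorem}\label{thm:level}
Let $N\ge3$, $\alpha\in(0,N)$ and $\nu\neq0$.
\begin{enumerate}
\item[(i)] For $\mu\in[\lambda_k,\lambda_{k+1})$, every nontrivial solution $u$ of \eqref{eq:choquard} satisfies $J_{\mu,\nu}(u)=\max_{Y_k+\mathbb{R}_+u}J_{\mu,\nu}\ge c(\mu)$. Moreover $0<c(\mu)\le c_\infty$.
\item[(ii)] If $c(\mu)<c_\infty$, in particular if $\mu>\mu_*$, a ground state exists and its energy is $c(\mu)$.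
\item[(iii)] For each $k\ge1$, $c$ is nonincreasing on $[\lambda_k,\lambda_{k+1})$ and $c(\mu)\to0$ as $\mu\uparrow\lambda_{k+1}$. There is $\mu_k^*\in[\lambda_k,\lambda_{k+1})$ such that on $(\mu_k^*,\lambda_{k+1})$ we have $c<c_\infty$, $c$ is strictly decreasing, and ground states exist, while for $\mu\in[\lambda_k,\mu_k^*)$ we have $c(\mu)=c_\infty$ and no nontrivial solution has energy at most $c_\infty$. Moreover $\mu_k^*\le\max\{\lambda_k,\mu_*\}$, and if $\lambda_k>\mu_*$, then $\mu_k^*=\lambda_k$ and $c(\lambda_k)<c_\infty$.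
\item[(iv)] If $\mu\le\frac{(N-2)^2}4$, then \eqref{eq:choquard} has no nontrivial solution.
\end{enumerate}
\end{theorem}

Since $N^2>(N-2)(N+1)$, we have $\frac{(N-2)^2}4<\mu_*$. For $\mu$ between these two numbers we claim nothing beyond (i)--(iii).

Section~\ref{sec:terms} collects the properties of $D$ and $Q$ and defines $Y$. Section~\ref{sec:model} computes the gain and, when $\dim Y=1$, the loss; Section~\ref{sec:key} proves the estimate on $U_b+Y$ in general. Sections~\ref{sec:compact} and~\ref{sec:minimax} turn it into a ground state. Sections~\ref{sec:mu} and~\ref{sec:nonexistence} complete the proof of Theorem~\ref{thm:level}. Throughout, $W$ satisfies \eqref{eq:W}.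

\section{The two terms of the energy}\label{sec:terms}

\subsection{The nonlocal term}
Write $\langle f,g\rangle=\int(I_\alpha*f)g$, so that $D(u)=\langle|u|^p,|u|^p\rangle$, and $j(t)=|t|^{p-2}t$ with $j(0)=0$. Since $0<p-1<1$,
\begin{equation}\label{eq:holder}
|j(s)-j(t)|\le2|s-t|^{p-1}\qquad(s,t\in\mathbb{R});
\end{equation}
for $st\ge0$ this follows from the subadditivity of $x\mapsto x^{p-1}$ on $[0,\infty)$, and for $st<0$ from $|s|,|t|\le|s-t|$.

\begin{lemma}\label{lem:D}
\begin{enumerate}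
\item[(a)] The form $\langle\cdot,\cdot\rangle$ is symmetric, bounded and positive semidefinite on $L^{2/p}$.
\item[(b)] $D\in C^1(L^2)$, $D'(u)\varphi=2p\langle|u|^p,j(u)\varphi\rangle$, $D'(u)u=2pD(u)$, and $D(u)>0$ for $u\ne0$.
\item[(c)] For all $u,\varphi\in L^2$,
\begin{equation}\label{eq:Dprime}
|D'(u)\varphi|\le2p\,D(u)^{1-\frac1{2p}}D(\varphi)^{\frac1{2p}}.
\end{equation}
\item[(d)] For all $b>0$,
\begin{equation}\label{eq:EL}
I_\alpha*U_b^p=S^{-1}U_b^{2-p}.
\end{equation}
\end{enumerate}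
\end{lemma}

\begin{proof}
(a) Boundedness is the HLS inequality. The semigroup identity $I_\alpha=I_{\alpha/2}*I_{\alpha/2}$ and Fubini's theorem give $\langle f,f\rangle=\|I_{\alpha/2}*f\|_2^2\ge0$.

(b) By \eqref{eq:holder},
\[
\bigl||u+\varphi|^p-|u|^p-p\,j(u)\varphi\bigr|=p\Bigl|\int_0^1\bigl(j(u+\theta\varphi)-j(u)\bigr)\varphi\,d\theta\Bigr|\le2|\varphi|^p ,
\]
and the $L^{2/p}$ norm of the right side is $2\|\varphi\|_2^p=o(\|\varphi\|_2)$. By H\"older's inequality $\|h\varphi\|_{2/p}\le\|h\|_{2/(p-1)}\|\varphi\|_2$, and by \eqref{eq:holder} $\|j(u)-j(v)\|_{2/(p-1)}\le2\|u-v\|_2^{p-1}$. Hence $u\mapsto|u|^p$ is $C^1$ from $L^2$ to $L^{2/p}$, and the formula for $D'$ follows from (a). Finally $D(u)>0$ for $u\neq0$ because $I_\alpha>0$.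

(c) H\"older's inequality for the measure $(I_\alpha*|u|^p)\,dx$, with exponents $\frac p{p-1}$ and $p$, gives $|D'(u)\varphi|\le2p\,D(u)^{(p-1)/p}\langle|u|^p,|\varphi|^p\rangle^{1/p}$. By (a), the Cauchy--Schwarz inequality $\langle|u|^p,|\varphi|^p\rangle\le D(u)^{1/2}D(\varphi)^{1/2}$ holds.

(d) The $C^1$ functional $\|u\|_2^{2p}-S^pD(u)$ on $L^2$ is nonnegative and vanishes at $U_b$, so its derivative vanishes there: $2pS^{p-1}U_b=2pS^p(I_\alpha*U_b^p)U_b^{p-1}$.
\end{proof}

Consequently $J\in C^1(H^1)$, $J'(u)=Q(u,\cdot)-\frac1{2p}D'(u)$, and solutions are exactly the critical points of $J$. At a critical point $Q(u)=D(u)$, so that $J(u)=(\frac12-\frac1{2p})D(u)\ge0$.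

\subsection{The quadratic form}
The only property of $W$ used in this subsection is
\begin{equation}\label{eq:Wcompact}
v_n\rightharpoonup0\ \text{ in }H^1\quad\Longrightarrow\quad \|Wv_n\|_2\to0\quad\text{and}\quad Q(v_n)=\|v_n\|^2+o(1),
\end{equation}
together with \eqref{eq:W} itself. To prove \eqref{eq:Wcompact}, note that $\|Wv_n\|_2\le\|W\|_\infty\|v_n\|_{L^2(B_R)}+\sup_{|x|\ge R}|W|\,\|v_n\|_2$; the first term tends to $0$ by Rellich's theorem and the second is small for large $R$.

A bubble is small in $L^\infty$ but not in $L^2$, so to obtain a rate for its interaction with a fixed function $w$ we need $w\in L^1$. This is the purpose of the next lemma.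

\begin{lemma}\label{lem:decay}
Let $G\in L^\infty$ with $G(x)\to0$ as $|x|\to\infty$, and let $\varphi\in H^1$ solve $-\Delta\varphi+\varphi=G\varphi$ weakly. Then $\varphi\in L^1$.
\end{lemma}

\begin{proof}
Let $\chi_n=\min\{e^{|x|/2},n\}$. It is bounded and Lipschitz with $|\nabla\chi_n|\le\frac12\chi_n$, so $\chi_n^2\varphi\in H^1$, and $\nabla\varphi\cdot\nabla(\chi_n^2\varphi)=|\nabla(\chi_n\varphi)|^2-\varphi^2|\nabla\chi_n|^2\ge-\frac14\chi_n^2\varphi^2$. Testing the equation with $\chi_n^2\varphi$ gives $\int(\frac34-G)\chi_n^2\varphi^2\le0$. Choose $R$ with $G\le\frac14$ outside $B_R$. Then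
\[
\frac12\int_{|x|\ge R}\chi_n^2\varphi^2\le\Bigl(\frac34+\|G\|_\infty\Bigr)e^{R}\|\varphi\|_2^2 .
\]
Letting $n\to\infty$ we get $e^{|x|/2}\varphi\in L^2$, and $\|\varphi\|_1\le\|e^{-|x|/2}\|_2\|e^{|x|/2}\varphi\|_2$.
\end{proof}

Define $T:H^1\to H^1$ by $(Tu,v)=\int Wuv$, so that $Q(u,v)=(u-Tu,v)$. The operator $T$ is self-adjoint, and compact because $\|Tu\|\le\|Wu\|_2$ and \eqref{eq:Wcompact} holds. By the spectral theorem, $H^1$ is the closed orthogonal sum of the eigenspaces of $T$, and the nonzero eigenvalues have finite multiplicity and accumulate only at $0$. Let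
\[
Y=\text{sum of the eigenspaces of $T$ for eigenvalues }\theta\ge1,\qquad Z=Y^{\perp}\ \text{ in }H^1 .
\]
The eigenspace for $\theta=1$ is $\ker(-\Delta+1-W)$; it is included in $Y$.

\begin{lemma}\label{lem:split}
We have $H^1=Y\oplus Z$, $\dim Y<\infty$, and:
\begin{enumerate}
\item[(S1)] $Q\le0$ on $Y$;
\item[(S2)] $Q(z)\ge\delta\|z\|^2$ on $Z$ for some $\delta>0$;
\item[(S3)] $Y\subset L^1$, and there is a linear map $L:Y\to L^1\cap L^2$ with $Q(w,\varphi)=\int(Lw)\varphi$ for $w\in Y$, $\varphi\in H^1$.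
\end{enumerate}
\end{lemma}

\begin{proof}
On the eigenspace for $\theta$ we have $Q=(1-\theta)\|\cdot\|^2$, and different eigenspaces are orthogonal for $Q$. This gives (S1), and (S2) with $1-\delta$ the supremum of $0$ and the eigenvalues below $1$; this supremum is less than $1$ because $1$ is not an accumulation point. If $Tw=\theta w$ with $\theta\ge1$, then $(w,\varphi)=\theta^{-1}\int Ww\varphi$, so Lemma~\ref{lem:decay} with $G=W/\theta$ gives $w\in L^1$, and $Q(w,\varphi)=(\theta^{-1}-1)\int Ww\varphi$. Put $Lw=(\theta^{-1}-1)Ww$ and extend by linearity.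
\end{proof}

\begin{lemma}\label{lem:spectrum}
Let $\omega(x)=(\nu^2+|x|^2)^{-1}$. The set $\Lambda$ is a sequence $\mu^\nu=\lambda_1<\lambda_2<\cdots\to\infty$ of positive numbers, and eigenfunctions for different $\lambda_j$ are orthogonal in $H^1$ and in $L^2(\omega\,dx)$. The eigenspace for $\lambda_1$ is spanned by a function $\varphi_1>0$. If $W=\mu\omega$ and $\mu\in[\lambda_k,\lambda_{k+1})$, then $Y=Y_k$.
\end{lemma}

\begin{proof}
Let $T_1$ be the operator $T$ for $W=\omega$. It is positive and injective, so its eigenvalues form a sequence decreasing to $0$, the largest being $\sup(T_1u,u)/\|u\|^2=1/\mu^\nu$, and the maximizers of this quotient are the corresponding eigenfunctions. Equation \eqref{eq:eigen} reads $u=\lambda T_1u$, which gives the first sentence. For $W=\mu\omega$ the eigenvalues of $T=\mu T_1$ are $\mu/\lambda_j$, and $\mu/\lambda_j\ge1$ exactly when $j\le k$.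

Let $\varphi$ be an eigenfunction for $\lambda_1$. Then $|\varphi|$ has the same quotient, so $|\varphi|$ and hence $\varphi^\pm=\frac12(|\varphi|\pm\varphi)$ lie in the eigenspace. If $\psi\ge0$, $\psi\neq0$, lies in the eigenspace, then $\psi=(1-\Delta)^{-1}(\lambda_1\omega\psi)=\int_0^\infty e^{-t}\,G_t*(\lambda_1\omega\psi)\,dt>0$ a.e., where $G_t>0$ is the heat kernel. Since $\varphi^+\varphi^-=0$, one of $\varphi^\pm$ vanishes and $\varphi$ has a strict sign. Two such functions cannot be orthogonal in $L^2(\omega\,dx)$, so the eigenspace is one-dimensional.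
\end{proof}

\section{A bubble and one direction}\label{sec:model}

By \eqref{eq:ray} and \eqref{eq:cinfty}, $J<c_\infty$ on the ray through $v$ if and only if $S\,D(v)^{1/p}-Q(v)>0$. We study this quantity for $v=U_b+w$, $w\in Y$. At $w=0$ it equals $S-Q(U_b)$.

\begin{lemma}[The gain]\label{lem:gain}
We have $\int|\nabla U|^2=\mu_*\int U^2|x|^{-2}$, and $Q(U_b)\to S$ as $b\to\infty$. If $\liminf_{|x|\to\infty}|x|^2W(x)>\mu_*$, there is $\eta>0$ with $S-Q(U_b)\ge\eta b^{-2}$ for all large $b$.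
\end{lemma}

\begin{proof}
We use $\int_0^\infty r^{s-1}(1+r^2)^{-q}\,dr=\Gamma(\frac s2)\Gamma(q-\frac s2)/(2\Gamma(q))$ for $0<s<2q$. Since $|\nabla U|^2=A^2N^2|x|^2(1+|x|^2)^{-N-2}$, the first integral corresponds to $s=q=N+2$ and the second to $s=N-2$, $q=N$:
\[
\frac{\int|\nabla U|^2}{\int U^2|x|^{-2}}=\frac{N^2\,\Gamma(\frac N2+1)^2/\Gamma(N+2)}{\Gamma(\frac N2-1)\Gamma(\frac N2+1)/\Gamma(N)}=\frac{N^2\cdot\frac N2(\frac N2-1)}{N(N+1)}=\mu_* .
\]
Next, $Q(U_b)-S=b^{-2}\int|\nabla U|^2-\int W(bx)U^2\,dx\to0$ by dominated convergence. Under the last hypothesis choose $\varepsilon,R_1>0$ with $W(x)\ge(\mu_*+\varepsilon)|x|^{-2}$ for $|x|\ge R_1$. Then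
\[
b^2\bigl(Q(U_b)-S\bigr)\le\int|\nabla U|^2-(\mu_*+\varepsilon)\int_{|x|\ge R_1/b}\frac{U^2}{|x|^2}+b^2\|W\|_\infty\int_{|x|<R_1/b}U^2 .
\]
The last term is $O(b^{2-N})\to0$, so the right side tends to $-\varepsilon\int U^2|x|^{-2}<0$.
\end{proof}

For the loss we need a lower bound on $D(U_b+w)$. The difficulty is that $D$ is nonlocal and $U_b+w$ may change sign. Positivity of the form $\langle\cdot,\cdot\rangle$ and the explicit potential \eqref{eq:EL} reduce it to a local integral.

\begin{lemma}\label{lem:local}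
For $b>0$ and $w\in L^2$,
\begin{equation}\label{eq:local}
D(U_b+w)\ge1+\frac2S\int U_b^{2-p}\bigl(|U_b+w|^p-U_b^p\bigr).
\end{equation}
\end{lemma}

\begin{proof}
With $h=|U_b+w|^p-U_b^p\in L^{2/p}$ we have $D(U_b+w)=\langle U_b^p,U_b^p\rangle+2\langle U_b^p,h\rangle+\langle h,h\rangle$. Use $D(U_b)=1$, \eqref{eq:EL} and $\langle h,h\rangle\ge0$.
\end{proof}

Suppose now that $Y=\mathbb{R}w$, and let $v=U_b+tw$.

\medskip
\noindent\emph{The nonresonant case $Q(w)=-\gamma<0$.} By convexity $|U_b+tw|^p-U_b^p\ge pU_b^{p-1}tw$, so \eqref{eq:local} gives $D(v)\ge1+\frac{2p}St\int U_bw$. By (S3) and \eqref{eq:bubble}, both $\int U_bw$ and $Q(U_b,w)$ are $O(b^{-N/2})$. Since $D^{1/p}\ge\min\{1,D\}$ and $Q(v)=Q(U_b)+2tQ(U_b,w)-\gamma t^2$,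
\[
S\,D(v)^{1/p}-Q(v)\ge S-Q(U_b)-Cb^{-N/2}|t|+\gamma t^2\ge S-Q(U_b)-\frac{C^2}{4\gamma}b^{-N}.
\]
The loss is $O(b^{-N})$, but the constant blows up as $\gamma\to0$.

\medskip
\noindent\emph{The resonant case.} The smallest example is \eqref{eq:choquard} with $\mu=\lambda_1$, where $Y=\mathbb{R}\varphi_1$ is the kernel. Let $v=U_b-t\varphi_1$. Now $Q(v)=Q(U_b)$ for all $t$, and everything depends on $D(v)$. For $t\le0$ we have $v\ge U_b$ and $D(v)\ge1$. For $t>0$ the loss is real: by \eqref{eq:EL},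
\[
\frac{d}{dt}D(U_b-t\varphi_1)\Big|_{t=0}=-\frac{2p}S\int U_b\varphi_1,\qquad b^{N/2}\int U_b\varphi_1=\int U(x/b)\varphi_1\,dx\to A\int\varphi_1>0 .
\]
If $D$ kept decreasing at this rate up to $t$ of order one, the loss would be of order $b^{-N/2}$. It does not, because the linearization of $|U_b-t\varphi_1|^p$ is accurate only while $t\varphi_1$ is small compared with the height $b^{-N/2}$ of the bubble. Put $t=\sigma b^{-N/2}$ and $a_b(x)=U(x/b)$. The integrand in \eqref{eq:local} is homogeneous of degree $(2-p)+p=2$ in $(U_b,w)$, so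
\[
b^N\bigl(D(v)-1\bigr)\ge\frac2S\int a_b^{2-p}\bigl(|a_b-\sigma\varphi_1|^p-a_b^p\bigr)\ \longrightarrow\ \frac{2A^{2-p}}S\,\Phi(\sigma),\qquad \Phi(\sigma)=\int\bigl(|A-\sigma\varphi_1|^p-A^p\bigr),
\]
as $b\to\infty$ for fixed $\sigma$. Dominated convergence applies because $\bigl||a-s|^p-a^p\bigr|\le p(a^{p-1}s+s^p)$ for $a,s\ge0$ and $\varphi_1\in L^1\cap L^2\subset L^p$. The same bound shows that $\Phi$ is continuous and $\sigma^{-p}\Phi(\sigma)\to\int\varphi_1^p>0$ as $\sigma\to\infty$. So $\Phi$ is bounded below, and this points to a loss of at most $O(b^{-N})$. In the original variables, the term that stops the decrease is the mixed term $\int(I_\alpha*U_b^p)|t\varphi_1|^p\sim b^{-(N-\alpha)/2}t^p$. It balances the linear term $b^{-N/2}t$ when $t^{\alpha/N}\sim b^{-\alpha/2}$, that is $t\sim b^{-N/2}$, and there both terms are of order $b^{-N}$, whatever $\alpha$ is.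

A proof must make this uniform in $\sigma$, handle all directions of $Y$ at once, and account for the linear term $Q(U_b,w)$, which has to be compared with $D^{1/p}$ rather than $D$.

\section{The estimate on $U_b+Y$}\label{sec:key}

\begin{proposition}\label{prop:key}
There are $C_0,b_0>0$ such that for all $b\ge b_0$ and $w\in Y$ the function $v=U_b+w$ satisfies
\begin{equation}\label{eq:key}
D(v)\ge\tfrac12,\qquad S\,D(v)^{1/p}-Q(v)\ge S-Q(U_b)-C_0b^{-N}.
\end{equation}
\end{proposition}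

\begin{proof}
If $Y=\{0\}$ there is nothing to prove, so let $Y\neq\{0\}$. We use only $Q(w)\le0$, that is, we treat every direction as if it were in the kernel.

\emph{Step 1: a norm on a fixed ball.} The mixed term is effective only where $U_b$ is comparable to its maximum, so we measure $w$ on a fixed ball. The subspaces $\{w\in Y:\ w=0\text{ a.e.\ on }B_n\}$ decrease with $n$ and have intersection $\{0\}$; as $\dim Y<\infty$, one of them is $\{0\}$. Hence there is $R>0$ such that $|w|_R=(\int_{B_R}|w|^p)^{1/p}$ is a norm on $Y$, and there is $C_1$ with $\|w\|_1+\|Lw\|_1\le C_1|w|_R$ on $Y$. Let $b\ge R$ and measure $w$ in units of the height of the bubble: $\tau=b^{N/2}|w|_R$.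

\emph{Step 2: linear terms.} By \eqref{eq:bubble} and (S3), $|\int U_bw|$ and $|Q(U_b,w)|$ are at most $Ab^{-N/2}C_1|w|_R=AC_1b^{-N}\tau$. With (S1) and $C_2=2AC_1$,
\begin{equation}\label{eq:Qupper}
Q(v)=Q(U_b)+2Q(U_b,w)+Q(w)\le Q(U_b)+C_2b^{-N}\tau .
\end{equation}

\emph{Step 3: the nonlocal term.} The function $f(s)=|1+s|^p-1-ps$ is nonnegative by convexity, and $f(s)/|s|^p\to1$ as $|s|\to\infty$ because $p>1$. Hence there is $K>0$ with $f(s)\ge\frac12|s|^p-K$ for all $s$, and
\[
r:=|U_b+w|^p-U_b^p-pU_b^{p-1}w=U_b^pf(w/U_b)\ge\max\bigl\{0,\ \tfrac12|w|^p-KU_b^p\bigr\}.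
\]
Inequality \eqref{eq:local} reads $D(v)\ge1+\frac{2p}S\int U_bw+\frac2S\int U_b^{2-p}r$. On $B_R$ we have $|x|/b\le1$, so $U_b\ge2^{-N/2}Ab^{-N/2}$ and $U_b^{2-p}\ge\kappa b^{-(N-\alpha)/2}$ with $\kappa=(2^{-N/2}A)^{2-p}$. We discard the nonnegative integral outside $B_R$ and use $|w|_R^p=b^{-(N+\alpha)/2}\tau^p$ and $U_b^p\le A^pb^{-(N+\alpha)/2}$:
\[
\int U_b^{2-p}r\ge\kappa b^{-\frac{N-\alpha}2}\int_{B_R}r\ge\kappa b^{-N}\bigl(\tfrac12\tau^p-KA^p|B_R|\bigr).
\]
Together with Step 2, for $a=\kappa/S$ and a constant $C_3$ independent of $b$ and $w$,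
\begin{equation}\label{eq:Dlower}
D(v)\ge1+b^{-N}\bigl(a\tau^p-C_3\tau-C_3\bigr).
\end{equation}

\emph{Step 4: passing to $D^{1/p}$.} Let $k=2^{1/p}-1>0$. We claim that
\begin{equation}\label{eq:concave}
(1+t)^{1/p}-1\ge k\min\{t,t^{1/p}\}\qquad(t\ge0).
\end{equation}
For $t\in[0,1]$ the concave function on the left lies above its chord $kt$. For $t\ge1$ it equals $t^{1/p}[(1+s)^{1/p}-s^{1/p}]$ with $s=1/t\in(0,1]$, and the bracket is decreasing in $s$, with value $k$ at $s=1$.

Since $p>1$, there is $\tau_0>0$ such that for $\tau\ge\tau_0$ both $a\tau^p-C_3\tau-C_3\ge\frac a2\tau^p$ and $Sk\frac a2\tau^{p-1}\ge C_2$ hold.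

If $\tau\le\tau_0$, then \eqref{eq:Dlower} gives $D(v)\ge1-C_3(1+\tau_0)b^{-N}$, which is at least $\frac12$ for large $b$. From $D^{1/p}\ge\min\{1,D\}$ and \eqref{eq:Qupper} we get \eqref{eq:key} with $C_0=SC_3(1+\tau_0)+C_2\tau_0$.

If $\tau\ge\tau_0$, then $D(v)\ge1+t$ with $t=\frac a2b^{-N}\tau^p$. We have $Skt\ge C_2b^{-N}\tau$ by the choice of $\tau_0$, and $Skt^{1/p}=Sk(\frac a2)^{1/p}b^{-N/p}\tau\ge C_2b^{-N}\tau$ for $b$ larger than a constant, because $N/p<N$. By \eqref{eq:concave}, $S\,D(v)^{1/p}\ge S+C_2b^{-N}\tau$, and \eqref{eq:Qupper} gives $S\,D(v)^{1/p}-Q(v)\ge S-Q(U_b)$.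
\end{proof}

\section{Compactness below $c_\infty$}\label{sec:compact}

The functional $J$ satisfies the \emph{Palais--Smale condition at level $c$} if every sequence with $J(u_n)\to c$ and $J'(u_n)\to0$ in $H^{-1}$ has a strongly convergent subsequence.

\begin{lemma}\label{lem:PS}
$J$ satisfies the Palais--Smale condition at every level $c<c_\infty$.
\end{lemma}

\begin{proof}
\emph{Boundedness.} As $Q$ may be indefinite or degenerate, it does not bound $\|u_n\|$. What we have is
\[
\bigl(\tfrac12-\tfrac1{2p}\bigr)D(u_n)=J(u_n)-\tfrac12J'(u_n)u_n\le C(1+\|u_n\|).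
\]
Suppose $\|u_n\|\to\infty$ along a subsequence, and let $v_n=u_n/\|u_n\|\rightharpoonup v$ along a further one. By \eqref{eq:Dprime} and \eqref{eq:S}, $\|D'(u_n)\|_{H^{-1}}\le C(1+\|u_n\|)^{1-1/(2p)}=o(\|u_n\|)$, so $Q(v_n,\cdot)=\|u_n\|^{-1}\bigl(J'(u_n)+\frac1{2p}D'(u_n)\bigr)\to0$ in $H^{-1}$. Therefore $Q(v_n-v)=Q(v_n,v_n-v)-Q(v,v_n-v)\to0$, and \eqref{eq:Wcompact} gives $v_n\to v$ strongly, so $\|v\|=1$. But $D(v_n)=\|u_n\|^{-2p}D(u_n)\to0$, so $D(v)=0$ and $v=0$, a contradiction.

\emph{The weak limit is critical.} Along a subsequence $u_n\rightharpoonup u$ in $H^1$, and $u_n\to u$ in $L^2_{\mathrm{loc}}$ and a.e. Recall that a bounded sequence in $L^q$, $1<q<\infty$, that converges a.e.\ converges weakly to the same limit. Thus $|u_n|^p\rightharpoonup|u|^p$ in $L^{2/p}$. For $\varphi\in C_c^\infty$ with support $K$, \eqref{eq:holder} gives $\|(j(u_n)-j(u))\varphi\|_{2/p}\le2\|u_n-u\|_{L^2(K)}^{p-1}\|\varphi\|_2\to0$. Hence $D'(u_n)\varphi\to D'(u)\varphi$ and $J'(u)\varphi=0$.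 By density $J'(u)=0$, so $Q(u)=D(u)$ and $J(u)\ge0$.

\emph{Splitting of the energy.} Let $v_n=u_n-u$ and $g_n=\bigl||u_n|^p-|v_n|^p-|u|^p\bigr|$. The mean value theorem and Young's inequality give $\bigl||a+b|^p-|a|^p\bigr|\le\varepsilon|a|^p+C_\varepsilon|b|^p$, so $(g_n-\varepsilon|v_n|^p)^+\le(C_\varepsilon+1)|u|^p$, and the left side tends to $0$ a.e. By dominated convergence $\limsup\|g_n\|_{2/p}\le\varepsilon\sup_n\|v_n\|_2^p$ for every $\varepsilon>0$, so $|u_n|^p=|u|^p+|v_n|^p+o(1)$ in $L^{2/p}$. Since $|v_n|^p\rightharpoonup0$ in $L^{2/p}$, the cross term $\langle|u|^p,|v_n|^p\rangle$ tends to $0$ and $D(u_n)=D(u)+D(v_n)+o(1)$. By \eqref{eq:Wcompact}, $Q(u_n)=Q(u)+\|v_n\|^2+o(1)$.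

\emph{Conclusion.} From $Q(u_n)-D(u_n)=J'(u_n)u_n\to0$ and $Q(u)=D(u)$ we get $\|v_n\|^2-D(v_n)\to0$. Along a subsequence $\|v_n\|^2\to\ell$. Then $c=J(u)+(\frac12-\frac1{2p})\ell$, and \eqref{eq:S} gives $\ell\le S^{-p}\ell^p$. If $\ell>0$, then $\ell\ge S^{p/(p-1)}$ and $c\ge c_\infty$, which is excluded. So $\ell=0$.
\end{proof}

\begin{remark}\label{rem:sharp}
The condition fails at $c_\infty$. Let $s^{2p-2}=S$. By \eqref{eq:EL}, $J'(sU_b)\varphi=s\int\nabla U_b\cdot\nabla\varphi-s\int WU_b\varphi$, so $J'(sU_b)\to0$ in $H^{-1}$ as $b\to\infty$ by \eqref{eq:bubble} and \eqref{eq:Wcompact}, and $J(sU_b)\to\frac12s^2S-\frac1{2p}s^{2p}=c_\infty$. But $U_b\to0$ uniformly while $\|U_b\|_2^2=S$.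
\end{remark}

\section{The minimax level and ground states}\label{sec:minimax}

For $u\notin Y$ let $\mathcal{C}(u)=Y+\mathbb{R}_+u$, a closed half-space of $Y\oplus\mathbb{R}u$, and put
\[
c=\inf_{u\in H^1\setminus Y}\ \sup_{\mathcal{C}(u)}J .
\]
By Lemma~\ref{lem:spectrum}, $c=c(\mu)$ for equation \eqref{eq:choquard}.

\begin{lemma}\label{lem:geometry}
There are $r,\beta>0$ with $J\ge\beta$ on $\Sigma=\{z\in Z:\|z\|=r\}$. For $u\notin Y$, $J(v)\to-\infty$ as $\|v\|\to\infty$ in $Y\oplus\mathbb{R}u$, and $J$ attains on $\mathcal{C}(u)$ its maximum, which is at least $\beta$. In particular $c\ge\beta$.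
\end{lemma}

\begin{proof}
By (S2) and \eqref{eq:S}, $J\ge\frac\delta2r^2-\frac1{2p}S^{-p}r^{2p}=:\beta$ on $\Sigma$, and $\beta>0$ for small $r$. On the finite-dimensional space $Y\oplus\mathbb{R}u$, $D$ is continuous, positive on the unit sphere and homogeneous of degree $2p>2$, so $J\to-\infty$ and the maximum is attained. If $z\ne0$ is the $Z$-component of $u$, then $\mathcal{C}(u)=\mathcal{C}(z)$ contains $rz/\|z\|\in\Sigma$.
\end{proof}

\begin{lemma}\label{lem:below}
We have $c\le c_\infty$. If $\liminf_{|x|\to\infty}|x|^2W(x)>\mu_*$, then $c<c_\infty$.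
\end{lemma}

\begin{proof}
Since $U_b\notin L^1$ and $Y\subset L^1$, we have $U_b\notin Y$. A point of $\mathcal{C}(U_b)$ either lies in $Y$, where $J\le0$ by (S1), or is a positive multiple of some $v=U_b+w$. By \eqref{eq:key}, $Q(v)^+/D(v)^{1/p}\le S+2^{1/p}\varepsilon_b$ with $\varepsilon_b=|Q(U_b)-S|+C_0b^{-N}$, and $\varepsilon_b\to0$ by Lemma~\ref{lem:gain}. So \eqref{eq:ray} gives $\limsup_{b\to\infty}\sup_{\mathcal{C}(U_b)}J\le c_\infty$.

Under the additional hypothesis, \eqref{eq:key} and Lemma~\ref{lem:gain} give $S\,D(v)^{1/p}-Q(v)\ge\eta b^{-2}-C_0b^{-N}>0$ for a fixed large $b$ and all $w\in Y$, because $N>2$. By \eqref{eq:ray}, $J<c_\infty$ at every point of $\mathcal{C}(U_b)$, in particular at the maximum point given by Lemma~\ref{lem:geometry}.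
\end{proof}

A minimax theorem will produce critical points with energy close to $c$. To know that they have least energy, and that no critical points with small energy exist even at resonance, we need $c$ to be a lower bound for all nontrivial critical values. This follows from \eqref{eq:Dprime}.

\begin{lemma}\label{lem:cone}
If $u\ne0$ is a critical point of $J$, then $u\notin Y$ and $J(u)=\max_{\mathcal{C}(u)}J\ge c$.
\end{lemma}

\begin{proof}
Since $Q(u)=D(u)>0$, (S1) gives $u\notin Y$. Let $z=tu+w$ with $t\ge0$, $w\in Y$. Expanding, $\frac12Q(z)-\frac12Q(u)=Q(u,\frac{t^2-1}2u+tw)+\frac12Q(w)$, and $\frac{t^2-1}2u+tw=tz-\frac{t^2+1}2u$. Since $Q(u,\cdot)=\frac1{2p}D'(u)$,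
\[
J(z)-J(u)=\tfrac12Q(w)+\tfrac1{2p}\Bigl[D'(u)\bigl(tz-\tfrac{t^2+1}2u\bigr)+D(u)-D(z)\Bigr].
\]
Let $s=D'(u)z/(2pD(u))$. By \eqref{eq:Dprime}, $D(z)\ge|s|^{2p}D(u)$. Using $D'(u)u=2pD(u)$ and $2ts-t^2\le s^2$, the bracket is at most
\[
D(u)\bigl[2pts-p(t^2+1)+1-|s|^{2p}\bigr]\le D(u)\bigl[1+p(s^2-1)-(s^2)^{p}\bigr]\le0
\]
by Bernoulli's inequality $x^p\ge1+p(x-1)$, $x\ge0$. As $Q(w)\le0$, we get $J(z)\le J(u)$.
\end{proof}

We recall Rabinowitz's linking theorem \cite[Theorem~2.12]{Willem}; for $Y=\{0\}$ it is the mountain pass theorem. Let $X=Y\oplus Z$ be a Banach space with $\dim Y<\infty$, let $\rho>r>0$, let $\Sigma=\{z\in Z:\|z\|=r\}$ and $e\in\Sigma$. Let $M=\{y+\lambda e:\ y\in Y,\ \lambda\ge0,\ \|y+\lambda e\|\le\rho\}$ and let $M_0$ be the set of points of $M$ with $\lambda=0$ or $\|y+\lambda e\|=\rho$. Let $J\in C^1(X)$ satisfy $\inf_\Sigma J>\max_{M_0}J$, and put $\ell=\inf_\gamma\max_{M}J\circ\gamma$, over all continuous $\gamma:M\to X$ equal to the identity on $M_0$.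 Then $\ell\ge\inf_\Sigma J$, and $\ell$ is a critical value if the Palais--Smale condition holds at level $\ell$.

\begin{proposition}\label{prop:ground}
If $c<c_\infty$, then a ground state exists and its energy is $c$.
\end{proposition}

\begin{proof}
Choose $u_n\notin Y$ with $c_n:=\sup_{\mathcal{C}(u_n)}J\to c$ and $c_n<c_\infty$. Fix $n$ and let $e\in\Sigma$ be the positive multiple of the $Z$-component of $u_n$, so that $\mathcal{C}(u_n)=\mathcal{C}(e)$. We have $J\le0$ on $Y$ by (S1), and $J\le0$ on the points of $Y\oplus\mathbb{R}e$ of norm $\rho$ for large $\rho$ by Lemma~\ref{lem:geometry}. So $\max_{M_0}J\le0<\beta\le\inf_\Sigma J$. Taking $\gamma$ to be the identity, we see that the linking level satisfies $\beta\le\ell_n\le c_n<c_\infty$. By Lemma~\ref{lem:PS} there is a critical point $v_n$ with $J(v_n)=\ell_n>0$; it is nontrivial, so $c\le\ell_n\le c_n$ by Lemma~\ref{lem:cone}. Applying Lemma~\ref{lem:PS} to $(v_n)$, we obtain a critical point $v$ with $J(v)=c\ge\beta>0$.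 It is nontrivial, and it has least energy by Lemma~\ref{lem:cone}.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general}]
Theorem~\ref{thm:general} follows from Lemma~\ref{lem:below} and Proposition~\ref{prop:ground}. For \eqref{eq:choquard}, $W=\mu\omega$ satisfies \eqref{eq:W} and $|x|^2W(x)\to\mu>\mu_*$, which gives the existence part of Theorem~\ref{thm:main}. Let $\mu\ge\mu^\nu=\lambda_1$ and suppose that a nontrivial solution $u$ does not change sign; replacing $u$ by $-u$ if necessary, let $u\ge0$. Testing \eqref{eq:choquard} with $\varphi_1>0$ and using $(u,\varphi_1)=\lambda_1\int\omega u\varphi_1$, we get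
\[
0<\int(I_\alpha*u^p)u^{p-1}\varphi_1=Q(u,\varphi_1)=(\lambda_1-\mu)\int\omega u\varphi_1\le0,
\]
a contradiction.
\end{proof}

\begin{remark}\label{rem:hyp}
The hypothesis $N\ge3$ makes $U^2|x|^{-2}$ integrable and the loss $b^{-N}$ smaller than the gain $b^{-2}$. The inequality $p>1$, that is $\alpha>0$, lets $\tau^p$ dominate $\tau$ in \eqref{eq:Dlower}; the size of $\alpha$ affects only the constants. The decay of $W$ gives \eqref{eq:Wcompact}, hence $\dim Y<\infty$ and Lemma~\ref{lem:PS}; for \eqref{eq:choquard}, $\nu\ne0$ makes $W$ bounded. The condition involving $\mu_*$ enters only through Lemma~\ref{lem:gain}, and Theorem~\ref{thm:level}(iv) shows that it cannot simply be dropped.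
\end{remark}

\section{Dependence of the level on $\mu$}\label{sec:mu}

Parts (i) and (ii) of Theorem~\ref{thm:level} are Lemmas~\ref{lem:geometry}, \ref{lem:below} and~\ref{lem:cone} and Proposition~\ref{prop:ground} for $W=\mu\omega$. We prove (iii). Fix $k\ge1$ and write $Q_\mu$, $J_\mu$ for $Q$, $J_{\mu,\nu}$. On $[\lambda_k,\lambda_{k+1})$ the space $Y=Y_k$, and with it the sets $\mathcal{C}(u)$, do not depend on $\mu$, while
\[
J_{\mu'}(v)=J_\mu(v)-\tfrac12(\mu'-\mu)\int\omega v^2<J_\mu(v)\qquad(\mu<\mu',\ v\ne0).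
\]
Hence $c$ is nonincreasing. The strict statements rest on the following observation:
\begin{equation}\label{eq:strict}
\text{if $u\neq0$ solves \eqref{eq:choquard} for $\mu$ and $\lambda_k\le\mu<\mu'<\lambda_{k+1}$, then } c(\mu')<J_\mu(u).
\end{equation}
Indeed, by Lemma~\ref{lem:geometry} the maximum of $J_{\mu'}$ on $\mathcal{C}(u)$ is positive and attained at some $v\ne0$, and $c(\mu')\le J_{\mu'}(v)<J_\mu(v)\le J_\mu(u)$ by part (i).

Let $\varphi$ be an eigenfunction for $\lambda_{k+1}$. An element of $E=Y_k\oplus\mathbb{R}\varphi$ is a sum $v=\sum_{j\le k+1}w_j$ with $w_j$ in the eigenspace for $\lambda_j$, and by orthogonality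
\[
Q_\mu(v)=\sum_{j\le k+1}(\lambda_j-\mu)\int\omega w_j^2\le(\lambda_{k+1}-\mu)\int\omega v^2\le C(\lambda_{k+1}-\mu)D(v)^{1/p},
\]
where $C$ does not depend on $\mu$: both $\int\omega v^2$ and $D(v)^{1/p}$ are continuous and homogeneous of degree $2$ on the finite-dimensional space $E$, and the second is positive on $E\setminus\{0\}$. By \eqref{eq:ray}, $c(\mu)\le\sup_{\mathcal{C}(\varphi)}J_\mu\le C'(\lambda_{k+1}-\mu)^{p/(p-1)}\to0$ as $\mu\uparrow\lambda_{k+1}$.

Therefore $\mu_k^*=\inf\{\mu\in[\lambda_k,\lambda_{k+1}):c(\mu)<c_\infty\}$ is less than $\lambda_{k+1}$. By monotonicity $c<c_\infty$ on $(\mu_k^*,\lambda_{k+1})$. There ground states of energy $c(\mu)$ exist by (ii), and \eqref{eq:strict} applied to them shows that $c$ is strictly decreasing. If $\mu\in[\lambda_k,\mu_k^*)$, then $c(\mu)=c_\infty$ by (i) and the definition of $\mu_k^*$, so every nontrivial solution has energy at least $c_\infty$; equality would give $c(\mu')<c_\infty$ for $\mu'\in(\mu,\mu_k^*)$ by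 \eqref{eq:strict}, which is false. Finally, $c(\mu)<c_\infty$ whenever $\mu>\mu_*$. If $\max\{\lambda_k,\mu_*\}<\lambda_{k+1}$, this applies to all $\mu$ between these two numbers and gives $\mu_k^*\le\max\{\lambda_k,\mu_*\}$; otherwise that inequality follows from $\mu_k^*<\lambda_{k+1}$. If $\lambda_k>\mu_*$, it applies to $\mu=\lambda_k$ and gives $c(\lambda_k)<c_\infty$ and $\mu_k^*=\lambda_k$. This proves (iii).

\section{A dilation identity and nonexistence}\label{sec:nonexistence}

The terms $\int u^2$ and $D(u)$ are invariant under $u\mapsto b^{-N/2}u(\cdot/b)$. Differentiating the energy of a solution along these dilations should therefore relate the gradient term to the potential alone. Since $x\cdot\nabla u$ need not belong to $H^1$, we cut off the vector field $x$.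

\begin{lemma}\label{lem:dilation}
Every solution $u$ of \eqref{eq:choquard} satisfies
\[
\int|\nabla u|^2=\mu\int\frac{|x|^2}{(\nu^2+|x|^2)^2}\,u^2 .
\]
\end{lemma}

\begin{proof}
Write $V=V_{\mu,\nu}$ and $g=|u|^p$. By HLS, $I_\alpha*g\in L^{2N/(N-\alpha)}$, and $|u|^{p-1}=|u|^{\alpha/N}\in L^{2N/\alpha}$, so the right side of \eqref{eq:choquard} is in $L^2$. Then $-\Delta u+u\in L^2$ and $u\in H^2$. Let $X\in C_c^\infty(\mathbb{R}^N;\mathbb{R}^N)$. Then $X\cdot\nabla u\in H^1$ is an admissible test function. Since $|\nabla u|^2$ and $u^2$ are in $W^{1,1}$, integration by parts gives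
\begin{align*}
\int\nabla u\cdot\nabla(X\cdot\nabla u)&=\int DX\,\nabla u\cdot\nabla u-\tfrac12|\nabla u|^2\operatorname{div}X,\\
\int Vu\,X\cdot\nabla u&=-\tfrac12\int(X\cdot\nabla V+V\operatorname{div}X)u^2 .
\end{align*}
By the chain rule $\nabla g=p\,j(u)\nabla u\in L^{2/p}$, so the nonlocal term is $\frac1p\langle g,X\cdot\nabla g\rangle$. The gradient of $I_\alpha$ may fail to be locally integrable, so we regularize: let $K_\delta(z)=A_\alpha(\delta^2+|z|^2)^{-(N-\alpha)/2}\le I_\alpha(z)$, with $\nabla K_\delta(z)=-(N-\alpha)K_\delta(z)z/(\delta^2+|z|^2)$ and $|\nabla K_\delta|\le C_\delta K_\delta$. Integrating by parts in $x$ for fixed $y$, and then averaging with the expression in which $x$ and $y$ are exchanged (all double integrals converge absolutely by HLS, and $\nabla K_\delta$ is odd), we obtain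
\begin{multline*}
\iint K_\delta(x-y)\,g(y)\,X(x)\cdot\nabla g(x)\,dx\,dy\\
=\frac12\iint K_\delta(x-y)\Bigl[(N-\alpha)\frac{(x-y)\cdot(X(x)-X(y))}{\delta^2+|x-y|^2}-\operatorname{div}X(x)-\operatorname{div}X(y)\Bigr]g(x)g(y)\,dx\,dy .
\end{multline*}
The bracket is bounded by $C\|DX\|_\infty$, so dominated convergence gives the same identity with $\delta=0$ and $K_0=I_\alpha$.

Now take $X_\varepsilon(x)=\psi(\varepsilon x)x$ with $\psi\in C_c^\infty$, $\psi=1$ near $0$. The matrix $DX_\varepsilon(x)=\psi(\varepsilon x)\mathrm{Id}+\varepsilon x\otimes\nabla\psi(\varepsilon x)$ is bounded uniformly in $\varepsilon$ and tends to $\mathrm{Id}$ pointwise; the function $x\cdot\nabla V=2\mu|x|^2(\nu^2+|x|^2)^{-2}$ is bounded; and the bracket tends to $(N-\alpha)-2N=-(N+\alpha)$. Letting $\varepsilon\to0$ in $J'(u)[X_\varepsilon\cdot\nabla u]=0$ and using $\frac{N+\alpha}{2p}=\frac N2$,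
\[
0=\frac{2-N}2\int|\nabla u|^2-\frac12\int(x\cdot\nabla V+NV)u^2+\frac N2D(u).
\]
Substituting $D(u)=Q(u)=\int|\nabla u|^2+Vu^2$ yields $\int|\nabla u|^2=\frac12\int(x\cdot\nabla V)u^2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:level}(iv)]
Let $u\ne0$ be a solution. If $\mu\le0$, Lemma~\ref{lem:dilation} gives $\nabla u=0$, hence $u=0$, a contradiction. Let $0<\mu\le\frac{(N-2)^2}4$. Since $\nu\ne0$, we have $|x|^2(\nu^2+|x|^2)^{-2}<|x|^{-2}$ for $x\neq0$, so Lemma~\ref{lem:dilation} and Hardy's inequality $\frac{(N-2)^2}4\int u^2|x|^{-2}\le\int|\nabla u|^2$ give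
\[
\int|\nabla u|^2<\frac{(N-2)^2}4\int\frac{u^2}{|x|^2}\le\int|\nabla u|^2 ,
\]
again a contradiction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CVZ}
Daniele Cassani, Jean Van Schaftingen and Jianjun Zhang,
\emph{Groundstates for Choquard type equations with Hardy-Littlewood-Sobolev lower critical exponent},
arXiv:1709.09448 (2017).

\bibitem{Lieb}
Lieb, Ann. of Math. 118 (1983).

\bibitem{Willem}
Willem, \emph{Minimax Theorems}.

\end{thebibliography}
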